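\title{Locally homogeneous Hermitian manifolds with vanishing Chern Ricci curvatures need not be Chern flat}

\begin{abstract}
The Chern curvature of a Hermitian manifold has three Ricci contractions. We show that on a compact locally homogeneous Hermitian manifold all three can vanish while the Chern curvature does not. The example is a compact quotient of $SL(2,\mathbb C)\times\mathfrak{sl}_2(\mathbb C)$, of complex dimension $6$, and products with flat tori give examples in every dimension $n\ge 6$. It belongs to a family of homogeneous metrics attached to holomorphic representations of complex Lie groups, whose curvature is a commutator of matrices. In the opposite direction, vanishing of the second and third Ricci curvatures forces Chern flatness for compact locally homogeneous manifolds of dimension at most $2$, and for left-invariant structures on unimodular Lie groups that are solvable or of complex dimension at most $4$; the last bound is sharp.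
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(M,g)$ be a Hermitian manifold of complex dimension $n$ with complex structure $J$. Its \emph{Chern connection} is the unique connection $\nabla$ with $\nabla g=0$ and $\nabla J=0$ whose torsion $T(X,Y)=\nabla_XY-\nabla_YX-[X,Y]$ has no $(1,1)$-component, that is, $T(X,\bar Y)=0$ for $X,Y$ of type $(1,0)$. Let $R(X,Y)=[\nabla_X,\nabla_Y]-\nabla_{[X,Y]}$ be its curvature. In a local unitary frame $e_1,\dots,e_n$ of $T^{1,0}M$ we write
\[
R_{i\bar jk\bar l}=g\big(R(e_i,\bar e_j)e_k,\bar e_l\big),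
\]
so that $i,\bar j$ are the indices of the $2$-form and $k,\bar l$ those of the endomorphism. The three \emph{Chern Ricci curvatures} are
\[
\mathrm{Ric}^{(1)}_{i\bar j}=\sum_kR_{i\bar jk\bar k},\qquad
\mathrm{Ric}^{(2)}_{k\bar l}=\sum_iR_{i\bar ik\bar l},\qquad
\mathrm{Ric}^{(3)}_{i\bar l}=\sum_kR_{i\bar kk\bar l}.
\]
The first takes the trace of the endomorphism and is the curvature of the induced connection on the line bundle $\Lambda^nT^{1,0}M$. The second takes the trace of the $2$-form and is the endomorphism $\sum_iR(e_i,\bar e_i)$ of $T^{1,0}M$. The third contracts a form index with an endomorphism index, as the Riemannian Ricci tensor does. The metric is \emph{Chern flat} if $R\equiv0$, and $(M,g)$ is \emph{locally homogeneous} if its universal cover, with the pulled-back Hermitian structure, admits a transitive group of holomorphic isometries. This paper answers the following question from the paper of Ni and Zheng \cite{NZ}.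

\begin{quote}
\emph{Let $(M,g)$ be a compact locally homogeneous Hermitian manifold with $\mathrm{Ric}^{(1)}=\mathrm{Ric}^{(2)}=\mathrm{Ric}^{(3)}=0$. Must $g$ be Chern flat?}
\end{quote}

One would guess that the answer is yes. If $T=0$, then $g$ is K\"ahler, $\nabla$ is the Levi-Civita connection, and the three tensors agree with the Riemannian Ricci tensor (Section~\ref{sec:torsion}); a homogeneous Ricci-flat Riemannian manifold is flat by the theorem of Alekseevskii and Kimel'fel'd \cite{AK}. When $T\ne0$ the three tensors separate, and the question assumes that all of them vanish. Chern flatness is the strongest conclusion one can hope for: on a complex Lie group with a left-invariant Hermitian metric, a unitary frame of left-invariant holomorphic vector fields is $\nabla$-parallel, so $R=0$, while $T(e_i,e_j)=-[e_i,e_j]$ need not vanish. The guess is correct in low dimensions and for solvable groups (Theorem~\ref{thm:positive}), but not in general. On $2\times2$ matrices put $|x|^2=\operatorname{tr}(xx^*)$, and let $\bar p$ be the entrywise conjugate of $p$.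

\begin{theorem}\label{thm:main}
Let $X=SL(2,\mathbb C)\times\mathfrak{sl}_2(\mathbb C)$ with its product complex structure, and let $g_X$ be the Hermitian metric given at the point $(p,u)$ by
\[
|p^{-1}dp|^2+|\bar p^{-1}\,du\,\bar p|^2 .
\]
Then $X$ is simply connected, $(X,g_X)$ has a simply transitive group $G$ of holomorphic isometries, all three Chern Ricci curvatures vanish, and $R\ne0$. There is a discrete subgroup $\Gamma\subset G$ such that $M=\Gamma\backslash X$ is a compact manifold. Thus the question has a negative answer in dimension $6$, and products of $M$ with flat complex tori give a negative answer in every dimension $n\ge6$.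
\end{theorem}

The metric $g_X$ is a member of a family in which the curvature is explicit. Let $S$ be a connected complex Lie group with Lie algebra $\mathfrak s$, and let $\rho:S\to GL(U)$ be a holomorphic representation on a complex vector space $U$ of dimension $d$. Fix Hermitian products on $\mathfrak s$ and on $U$, a unitary basis $X_1,\dots,X_m$ of $\mathfrak s$, and a unitary basis of $U$, which identifies $U$ with $\mathbb C^d$ and $\rho(p)$ with a matrix. Put $M_a=\rho_*(X_a)$, and let $p^{-1}dp$ denote the left-invariant Maurer--Cartan form of $S$. On $X=S\times U$ consider the metric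
\begin{equation}\label{eq:metric}
|p^{-1}dp|^2+\big|\overline{\rho(p)}^{\,-1}du\big|^2 .
\end{equation}
Changing the unitary basis of $U$ replaces $\rho$ by $k\rho k^{-1}$ with $k$ unitary, and $(p,u)\mapsto(p,\bar ku)$ is then a holomorphic isometry between the two metrics. So \eqref{eq:metric} depends only on $\rho$ and the two Hermitian products.

\begin{theorem}\label{thm:family}
The metric \eqref{eq:metric} is invariant under the simply transitive holomorphic action $(a,b)\cdot(p,u)=(ap,\overline{\rho(a)}u+b)$ of the group $G=\{(a,b):a\in S,\ b\in U\}$. Moreover: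
\begin{enumerate}
\item $\mathrm{Ric}^{(1)}=\mathrm{Ric}^{(3)}=0$;
\item $\mathrm{Ric}^{(2)}=0$ if and only if $\sum_a[M_a,M_a^*]=0$;
\item $R=0$ if and only if $[M_a,M_b^*]=0$ for all $a,b$;
\item for a fixed product on $\mathfrak s$, there is a Hermitian product on $U$ with $\mathrm{Ric}^{(2)}=0$ if and only if $\rho_*$ is completely reducible; for such a product the metric is Chern flat if and only if $\rho_*(\mathfrak s)$ is abelian.
\end{enumerate}
\end{theorem}

For a Lie group $G$ with Lie algebra $\mathfrak g$ and a left-invariant complex structure $J$, let $\mathfrak g^{1,0}\subset\mathfrak g_{\mathbb C}=\mathfrak g\otimes\mathbb C$ be the $i$-eigenspace of $J$; integrability of $J$ says that $\mathfrak g^{1,0}$ is a Lie subalgebra.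

\begin{theorem}\label{thm:positive}
\begin{enumerate}
\item If $n\le2$, every compact locally homogeneous Hermitian manifold with $\mathrm{Ric}^{(2)}=\mathrm{Ric}^{(3)}=0$ is Chern flat.
\item Let $G$ be a unimodular Lie group with a left-invariant Hermitian structure such that $\mathrm{Ric}^{(2)}=\mathrm{Ric}^{(3)}=0$. If $\mathfrak g^{1,0}$ is solvable (for example, if $G$ is solvable), the structure is Chern flat. In particular, the question has a positive answer for compact quotients $\Gamma\backslash G$ of solvable Lie groups with a left-invariant structure.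
\item Let $G$ be a unimodular Lie group with a left-invariant Hermitian structure such that $\mathrm{Ric}^{(2)}=\mathrm{Ric}^{(3)}=0$. If $n\le4$, the structure is Chern flat.
\item The bound in (3) is sharp. For $n=5$, the group $G=SL(2,\mathbb C)\ltimes\overline{\mathbb C^2}$ of Theorem~\ref{thm:family}, with $\rho$ the standard representation, is unimodular, all three Ricci curvatures vanish, and $R\neq0$. It has complete quotients of finite volume, for example by $\{(a,b):a\in SL_2(\mathbb Z[i]),\ b\in\mathbb Z[i]^2\}$.
\end{enumerate}
\end{theorem}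

We do not settle the question in dimensions $3$, $4$ and $5$ for compact locally homogeneous manifolds in general.

Section~\ref{sec:model} shows the mechanism behind Theorem~\ref{thm:family} in a three-dimensional example; Section~\ref{sec:family} proves that theorem, and Section~\ref{sec:quotients} constructs the quotients. Sections~\ref{sec:torsion}--\ref{sec:low} prove the first three parts of Theorem~\ref{thm:positive} and do not depend on the construction.

\section{Conventions}\label{sec:conventions}

We extend $g$ complex bilinearly and put $\langle x,y\rangle=g(x,\bar y)$ on $T^{1,0}M$; Hermitian products are linear in the first slot. For a matrix $M$ we write $M^T$, $\bar M$ and $M^*=\bar M^T$ for the transpose, entrywise conjugate and adjoint, and $|M|^2=\operatorname{tr}(MM^*)$. An expression such as \eqref{eq:metric} denotes the Hermitian metric for which the components of the two vector-valued $(1,0)$-forms, taken in unitary bases, form a unitary coframe. We use $(\alpha\wedge\beta)(X,Y)=\alpha(X)\beta(Y)-\alpha(Y)\beta(X)$.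

A holomorphic vector bundle with a Hermitian metric has a unique metric connection with $\nabla^{0,1}=\bar\partial$, also called its Chern connection. For the bundle $T^{1,0}M$ this is the connection of the introduction: the condition $T(\bar Y,Z)=0$ gives $\nabla_{\bar Y}Z=[\bar Y,Z]^{1,0}$, which vanishes when $Z$ is holomorphic. We need four consequences.
\begin{itemize}
\item[(a)] Let $f=(f_1,\dots,f_r)$ be a unitary frame, written as a row, and $\nabla f=f\,\Theta$. Then $\Theta^{0,1}$ is determined by $\bar\partial f=f\,\Theta^{0,1}$, and since $\Theta$ is skew-Hermitian, $\Theta^{1,0}=-\overline{\Theta^{0,1}}^{\,T}$. The curvature is $R(X,Y)f=f\,F(X,Y)$ with $F=d\Theta+\Theta\wedge\Theta$.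
\item[(b)] A frame that is both unitary and holomorphic has $\Theta=0$, so it is parallel and the curvature vanishes.
\item[(c)] By uniqueness, the Chern connection of an orthogonal direct sum of holomorphic subbundles is the direct sum of their Chern connections.
\item[(d)] The curvature has type $(1,1)$: its $(0,2)$-part is $\bar\partial^2=0$, and the $(2,0)$-part vanishes because $F$ is skew-Hermitian.
\end{itemize}

\section{A three-dimensional model}\label{sec:model}

On $\mathbb C^3$ with coordinates $(z,u_1,u_2)$ the coframe $dz,\ du_1-z\,du_2,\ du_2$ is holomorphic, so the metric for which it is unitary is Chern flat by (b). Now conjugate the coefficient and consider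
\begin{equation}\label{eq:model}
|dz|^2+|du_1-\bar z\,du_2|^2+|du_2|^2 .
\end{equation}
This metric is still homogeneous: the maps $(z,u_1,u_2)\mapsto(z+a,\ u_1+\bar au_2+b_1,\ u_2+b_2)$ are holomorphic, they form a two-step nilpotent group acting simply transitively, and they preserve the coframe up to no correction at all, since
\[
d(u_1+\bar au_2)-(\bar z+\bar a)\,du_2=du_1-\bar z\,du_2 .
\]
The maps with $a,b_1,b_2\in\mathbb Z[i]$ form a subgroup with compact quotient.

The dual unitary frame is $e_1=\partial_z$, $e_2=\partial_{u_1}$, $e_3=\partial_{u_2}+\bar z\,\partial_{u_1}$. The field $e_1$ is holomorphic, of unit length and orthogonal to the holomorphic subbundle spanned by $\partial_{u_1},\partial_{u_2}$, so it is parallel by (b) and (c). On that subbundle $\bar\partial e_2=0$ and $\bar\partial e_3=e_2\,d\bar z$, so by (a)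
\[
\Theta=\begin{pmatrix}0&d\bar z\\-dz&0\end{pmatrix},\qquad
F=d\Theta+\Theta\wedge\Theta=dz\wedge d\bar z\begin{pmatrix}1&0\\0&-1\end{pmatrix}.
\]
The only nonzero curvature components are $R_{1\bar12\bar2}=1$ and $R_{1\bar13\bar3}=-1$. Hence $\mathrm{Ric}^{(1)}_{1\bar1}=1-1=0$. The tensor $\mathrm{Ric}^{(3)}$ vanishes for a different reason: it only sees components whose second and third indices agree, and here the form indices point along the base $\mathbb C_z$ while the endomorphism indices point along the fiber $\mathbb C^2_u$. But $\mathrm{Ric}^{(2)}=\operatorname{diag}(0,1,-1)\ne0$.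

The metric \eqref{eq:model} is \eqref{eq:metric} for $S=(\mathbb C,+)$ and $\rho(z)=e^{zM}$ with $M=E_{12}$, and $\operatorname{diag}(1,-1)=[M,M^*]$. With a one-dimensional base there is a single form direction, so $\mathrm{Ric}^{(2)}$ carries the whole curvature. With several base directions, $\mathrm{Ric}^{(2)}$ is the sum of the diagonal terms $[M_a,M_a^*]$, while $R$ also contains the mixed terms $[M_a,M_b^*]$. If all $M_a$ are Hermitian and do not commute, the first vanish and the second do not. The span of the $M_a$ must be closed under brackets, and Lemma~\ref{lem:diagonal} below excludes solvable spans; the Pauli matrices, which span $\mathfrak{sl}_2(\mathbb C)$, provide what is needed.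

\section{Metrics attached to a representation}\label{sec:family}

\subsection{Curvature}

\begin{proof}[Proof of Theorem~\ref{thm:family}, invariance and (1)--(3)]
The group law of $G$ is $(a,b)(a',b')=(aa',\overline{\rho(a)}b'+b)$. Each $(a,b)$ acts by a map that is holomorphic in $(p,u)$, because $\overline{\rho(a)}$ is a constant matrix, and $(a,b)\cdot(1,0)=(a,b)$, so the action is simply transitive. We have $(ap)^{-1}d(ap)=p^{-1}dp$ and
\[
\overline{\rho(ap)}^{\,-1}d\big(\overline{\rho(a)}u+b\big)=\overline{\rho(p)}^{\,-1}du .
\]
Both forms have type $(1,0)$ and are invariant, so \eqref{eq:metric} is a $G$-invariant Hermitian metric.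

Write $p^{-1}dp=\sum_a\varphi^aX_a$, and let $E_a$ be the left-invariant holomorphic vector fields on $S$ dual to the $\varphi^a$. Then $T^{1,0}X=F_1\oplus F_2$, where $F_1$ has the holomorphic frame $E_a$ and $F_2$ has the holomorphic frame $\partial/\partial u^\alpha$. The splitting is orthogonal and the frame $E_a$ is unitary, so by (b) and (c) of Section~\ref{sec:conventions} the $E_a$ are parallel and all curvature lives on $F_2$.

On $F_2$ the norm of $w\in\mathbb C^d$ is $|P^{-1}w|$ with $P=\overline{\rho(p)}$, so the columns $f_\alpha=\sum_\beta P_{\beta\alpha}\,\partial/\partial u^\beta$ form a unitary frame $f$. Let $\theta=\rho(p)^{-1}d\rho(p)=\sum_a\varphi^aM_a$, a matrix of holomorphic $1$-forms with $d\theta=-\theta\wedge\theta$. Since $P$ is antiholomorphic, $\bar\partial P=dP=P\bar\theta$, so $\Theta^{0,1}=\bar\theta$, and by (a)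
\begin{equation}\label{eq:Theta}
\Theta=\bar\theta-\theta^T .
\end{equation}
For a matrix of $1$-forms, $(\theta\wedge\theta)^T=-\theta^T\wedge\theta^T$, hence $d\theta^T=\theta^T\wedge\theta^T$. Therefore
\begin{align*}
F&=-\bar\theta\wedge\bar\theta-\theta^T\wedge\theta^T+(\bar\theta-\theta^T)\wedge(\bar\theta-\theta^T)\\
&=-\bar\theta\wedge\theta^T-\theta^T\wedge\bar\theta=\sum_{a,b}\varphi^a\wedge\bar\varphi^b\,\big(\bar M_bM_a^T-M_a^T\bar M_b\big).
\end{align*}
Since $\bar M_bM_a^T=(M_aM_b^*)^T$ and $M_a^T\bar M_b=(M_b^*M_a)^T$, this reads
\begin{equation}\label{eq:curv}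
F(E_a,\bar E_b)=[M_a,M_b^*]^T,
\end{equation}
and $F$ vanishes when one of its arguments is tangent to the fiber. This gives (3).

In the unitary frame $\{E_a\}\cup\{f_\alpha\}$ a component $R_{i\bar jk\bar l}$ vanishes unless $i,j$ are indices of $F_1$ and $k,l$ are indices of $F_2$. In $\mathrm{Ric}^{(3)}_{i\bar l}=\sum_kR_{i\bar kk\bar l}$ the index $k$ would have to be of both kinds, so $\mathrm{Ric}^{(3)}=0$. The only possibly nonzero components of $\mathrm{Ric}^{(1)}$ are $\mathrm{Ric}^{(1)}_{a\bar b}=\operatorname{tr}[M_a,M_b^*]^T=0$. This gives (1). Finally, the endomorphism $\mathrm{Ric}^{(2)}$ is $0$ on $F_1$ and $\big(\sum_a[M_a,M_a^*]\big)^T$ on $F_2$, which gives (2).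
\end{proof}

\begin{remark}
Put $v=\bar u$. Then $|\overline{\rho(p)}^{\,-1}du|=|\rho(p)^{-1}dv|$, and the coframe $p^{-1}dp,\ \rho(p)^{-1}dv$ is holomorphic in $(p,v)$. So the Riemannian metric \eqref{eq:metric} is Chern flat for the complex structure with coordinates $(p,v)$. The curvature \eqref{eq:curv} is produced by reversing the complex structure along the fibers.
\end{remark}

\subsection{The equation $\sum_a[M_a,M_a^*]=0$}

This equation is rigid for solvable Lie algebras. The next lemma is used here and again in Section~\ref{sec:solvable}.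

\begin{lemma}\label{lem:diagonal}
Let $A_1,\dots,A_m$ be complex square matrices whose span is a solvable Lie algebra. If $\sum_i[A_i,A_i^*]=0$, the $A_i$ are simultaneously diagonal in a unitary basis.
\end{lemma}

\begin{proof}
By Lie's theorem the $A_i$ preserve a full flag; Gram--Schmidt turns a basis adapted to the flag into a unitary one, in which all $A_i=(a^i_{jk})$ are upper triangular. The $(j,j)$ entry of $A_iA_i^*$ is the squared norm of the $j$th row of $A_i$, and that of $A_i^*A_i$ is the squared norm of the $j$th column. The diagonal entry $a^i_{jj}$ cancels, so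
\[
\sum_i\sum_{k>j}|a^i_{jk}|^2=\sum_i\sum_{k<j}|a^i_{kj}|^2\qquad\text{for every }j .
\]
For $j=1$ the right side is empty, so the off-diagonal entries of the first rows vanish. If they vanish in the rows $1,\dots,j-1$, the right side is $0$ for $j$, and they vanish in row $j$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:family}(4)]
\emph{Necessity.} Suppose $\sum_a[M_a,M_a^*]=0$ and let $L\subset U$ be an invariant subspace. With respect to $U=L\oplus L^\perp$ write $M_a=\begin{pmatrix}B_a&C_a\\0&D_a\end{pmatrix}$. The upper left block of $[M_a,M_a^*]$ is $B_aB_a^*+C_aC_a^*-B_a^*B_a$, whose trace is $|C_a|^2$. Hence $\sum_a|C_a|^2=0$, and $L^\perp$ is invariant. So $\rho_*$ is completely reducible.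

\emph{Sufficiency.} Replacing the norm $|w|$ on $U=\mathbb C^d$ by $|hw|$, $h\in GL_d(\mathbb C)$, replaces the matrices $M_a$ by $hM_ah^{-1}$, and every Hermitian norm arises in this way. The equation we want is the critical point equation of $\Phi(h)=\sum_a|hM_ah^{-1}|^2$. Indeed, suppose $\Phi$ attains its minimum at $h$ and put $M_a'=hM_ah^{-1}$, $N=\sum_a[M_a',M_a'^*]$. For Hermitian $H$,
\[
0=\frac{d}{dt}\Big|_{t=0}\sum_a|e^{tH}M_a'e^{-tH}|^2=2\operatorname{Re}\sum_a\operatorname{tr}\big([H,M_a']M_a'^*\big)=2\operatorname{Re}\operatorname{tr}(HN),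
\]
and $H=N$ gives $N=0$. The difficulty is the existence of a minimum, since $GL_d(\mathbb C)$ is not compact; for $M=E_{12}$ the infimum $0$ is not attained. For completely reducible $\rho_*$ the conjugation orbit of $(M_1,\dots,M_m)$ is closed by a theorem of Artin \cite{Artin}, and the minimum exists. One can also argue directly. Declaring the summands of a decomposition into irreducibles orthogonal makes $\sum_a[M_a,M_a^*]$ block diagonal, so it suffices to treat irreducible $\rho_*$. By Burnside's theorem the $M_a$ and the identity then generate the full matrix algebra, so each matrix unit $E_{jk}$ is a fixed noncommutative polynomial in the $M_a$, and $hE_{jk}h^{-1}$ is the same polynomial in the $hM_ah^{-1}$. Along a minimizing sequence these matrices are therefore bounded. Now $hE_{jk}h^{-1}$ is the product of the $j$th column of $h$ with the $k$th row of $h^{-1}$, so $\sum_{j,k}|hE_{jk}h^{-1}|^2=|h|^2|h^{-1}|^2$. After rescaling to $|h|=1$, which does not change $\Phi$, both $h$ and $h^{-1}$ are bounded along the sequence, and a subsequence converges in $GL_d(\mathbb C)$.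

\emph{Flatness.} Suppose $R=0$, so $[M_a,M_b^*]=0$ for all $a,b$. The case $a=b$ says that each $M_b$ is normal. A matrix that commutes with a normal matrix commutes with its adjoint (Fuglede's theorem; for matrices, the adjoint of a normal matrix is a polynomial in it). Applied to $M_b^*$, this gives $[M_a,M_b]=0$, so $\rho_*(\mathfrak s)$ is abelian. Conversely, if $\rho_*(\mathfrak s)$ is abelian and $\sum_a[M_a,M_a^*]=0$, the $M_a$ are diagonal in a common unitary basis by Lemma~\ref{lem:diagonal}, so $[M_a,M_b^*]=0$ and $R=0$.
\end{proof}

\section{Quotients of the examples over $SL(2,\mathbb C)$}\label{sec:quotients}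

\subsection{Discrete subgroups of $G$}

\begin{lemma}\label{lem:quotient}
In the setting of Theorem~\ref{thm:family}, let $\Gamma_0\subset S$ be a discrete subgroup and $\Lambda\subset U$ a lattice with $\overline{\rho(a)}\Lambda=\Lambda$ for all $a\in\Gamma_0$. Then $\Gamma=\{(a,b):a\in\Gamma_0,\ b\in\Lambda\}$ is a discrete subgroup of $G$, and $\Gamma\backslash X$ is a complete Hermitian manifold. It is compact if $\Gamma_0\backslash S$ is compact. It has finite volume if $\det\rho\equiv1$ and $\Gamma_0\backslash S$ has finite volume.
\end{lemma}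

\begin{proof}
The group law shows that $\Gamma$ is a subgroup, and it is a discrete subset of $S\times U$. The orbit map of $(1,0)$ identifies $X$ with $G$ and the action with left translation, under which any discrete subgroup acts freely and properly discontinuously, even if it has torsion. A homogeneous Riemannian manifold is complete, hence so is the quotient. Let $S=\Gamma_0D_0$ and $U=\Lambda+D_1$ with $D_1$ compact. A point $(p,u)$ is moved into $D_0\times U$ by some $(a,0)$ and then into $D_0\times D_1$ by some $(1,b)$. If $D_0$ is compact, so is $D_0\times D_1$. If $\det\rho\equiv1$, the volume form of \eqref{eq:metric} is the product of a left-invariant volume form on $S$ with Lebesgue measure on $U$, so $D_0\times D_1$ has finite volume when $D_0$ does.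
\end{proof}

From now on $S=SL(2,\mathbb C)$, with the product $\operatorname{tr}(xy^*)$ on $\mathfrak s=\mathfrak{sl}_2(\mathbb C)$ and the unitary basis $X_a=\sigma_a/\sqrt2$, where
\[
\sigma_1=\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad\sigma_2=\begin{pmatrix}0&-i\\i&0\end{pmatrix},\qquad\sigma_3=\begin{pmatrix}1&0\\0&-1\end{pmatrix}.
\]
Each $X_a$ is Hermitian and $[X_1,X_2]=i\sigma_3$.

\begin{proof}[Proof of Theorem~\ref{thm:positive}(4)]
For the standard representation on $\mathbb C^2$ we have $M_a=X_a=M_a^*$. So $\sum_a[M_a,M_a^*]=0$ and $[M_1,M_2^*]=i\sigma_3\neq0$, and Theorem~\ref{thm:family} shows that the three Ricci curvatures vanish while $R\ne0$. Under the identification $X\cong G$ the Hermitian structure is left-invariant. The group $G$ is connected, and $\operatorname{tr}\operatorname{ad}=0$ on its Lie algebra because $\mathfrak{sl}_2(\mathbb C)$ acts without trace on itself and on $\mathbb C^2$; so $G$ is unimodular. The group $SL_2(\mathbb Z[i])$ is a lattice in $SL(2,\mathbb C)$, that is, a discrete subgroup of finite covolume, and the conjugates $\bar a$ of its elements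 preserve $\mathbb Z[i]^2$. Lemma~\ref{lem:quotient} applies.
\end{proof}

This five-dimensional quotient is not compact: the function $p\mapsto\min\{|p^{-1}w|:0\ne w\in\mathbb Z[i]^2\}$ is continuous, positive and left $SL_2(\mathbb Z[i])$-invariant, and it tends to $0$ along $p=\operatorname{diag}(t,t^{-1})$, $t\to\infty$. For a compact example we need a cocompact $\Gamma_0$ together with an invariant lattice in the representation space. Both come from one object: a subring $\mathcal O\subset M_2(\mathbb C)$ that is a lattice and contains no nonzero singular matrix. Its elements of determinant $1$ form a cocompact group, and this group acts by conjugation on the trace-free part of $\mathcal O$, a lattice in $\mathfrak{sl}_2(\mathbb C)$. This is the reason for passing to the adjoint representation, at the cost of one dimension.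

\subsection{A quaternion order}

Let $\alpha=1+i$, fix a square root $\sqrt\alpha$, and put
\[
Y=\begin{pmatrix}\sqrt\alpha&0\\0&-\sqrt\alpha\end{pmatrix},\qquad Z=\begin{pmatrix}0&3\\1&0\end{pmatrix},\qquad YZ=\begin{pmatrix}0&3\sqrt\alpha\\-\sqrt\alpha&0\end{pmatrix}.
\]
Then $Y^2=\alpha$, $Z^2=3$, $YZ=-ZY$, so the $\mathbb Z[i]$-span $\mathcal O$ of $1,Y,Z,YZ$ is a subring of $M_2(\mathbb C)$; its $\mathbb Q(i)$-span is the quaternion algebra over $\mathbb Q(i)$ with parameters $\alpha$ and $3$. The four matrices form a $\mathbb C$-basis of $M_2(\mathbb C)$. Hence $\mathcal O$ is a lattice in $M_2(\mathbb C)\cong\mathbb R^8$, and $\mathcal O^0=\mathcal O\cap\mathfrak{sl}_2(\mathbb C)$, the $\mathbb Z[i]$-span of $Y,Z,YZ$, is a lattice in $\mathfrak{sl}_2(\mathbb C)$. For $\gamma=x+yY+zZ+wYZ$,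
\[
\det\gamma=\det\begin{pmatrix}x+y\sqrt\alpha&3(z+w\sqrt\alpha)\\z-w\sqrt\alpha&x-y\sqrt\alpha\end{pmatrix}=x^2-\alpha y^2-3(z^2-\alpha w^2),
\]
which lies in $\mathbb Z[i]$ for $\gamma\in\mathcal O$. The adjugate of $\gamma$ is the quaternion conjugate $x-yY-zZ-wYZ\in\mathcal O$. So $\Gamma_0=\{\gamma\in\mathcal O:\det\gamma=1\}$ is closed under inversion; it is a subgroup of $SL(2,\mathbb C)$, discrete because $\mathcal O$ is.

\begin{lemma}\label{lem:anisotropic}
If $\gamma\in\mathcal O$ and $\det\gamma=0$, then $\gamma=0$.
\end{lemma}

\begin{proof}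
The number $3$ is prime in $\mathbb Z[i]$, with residue field $\mathbb F_9$. Nonzero squares $t$ in $\mathbb F_9$ satisfy $t^4=1$, whereas $\alpha^4=(2i)^2=-4\equiv-1\pmod 3$; so $\alpha$ is not a square modulo $3$. Consequently $x^2\equiv\alpha y^2\pmod3$ implies $3\mid y$ and then $3\mid x$. Suppose $\gamma\ne0$ has determinant $0$. Dividing by a power of $3$, we may assume that $3$ does not divide all of $x,y,z,w$. From $x^2-\alpha y^2=3(z^2-\alpha w^2)$ we get $3\mid x,y$. Then $9$ divides the left side, so $3\mid z^2-\alpha w^2$ and $3\mid z,w$, a contradiction.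
\end{proof}

\begin{proposition}\label{prop:cocompact}
The quotient $\Gamma_0\backslash SL(2,\mathbb C)$ is compact.
\end{proposition}

\begin{proof}
Minkowski's theorem states that a convex, centrally symmetric subset of $\mathbb R^N$ of volume greater than $2^N$ times the covolume of a lattice contains a nonzero lattice point. Fix a compact, convex, symmetric $C\subset M_2(\mathbb C)$ with $\operatorname{vol}(C)>2^8\operatorname{covol}(\mathcal O)$. Left or right multiplication by a matrix $\gamma$ on $M_2(\mathbb C)$ has complex determinant $(\det\gamma)^2$ and real determinant $|\det\gamma|^4$. So for $p\in SL(2,\mathbb C)$ the set $pC$ has the same volume as $C$, and there are $0\neq\gamma\in\mathcal O$ and $c\in C$ with $\gamma=pc$. The number $\det c=\det\gamma$ lies in $B=\det(C)\cap\mathbb Z[i]\setminus\{0\}$; here Lemma~\ref{lem:anisotropic} is used to exclude $0$. The set $B$ is finite and independent of $p$, and $C_B=\{c\in C:\det c\in B\}$ is a compact subset of $GL_2(\mathbb C)$.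

It remains to see that the elements $\gamma\in\mathcal O$ with $\det\gamma\in B$ fall into finitely many left $\Gamma_0$-orbits. If $\det\gamma=\mu\in B$, the left ideal $\mathcal O\gamma$ is a subgroup of index $|\mu|^4$ in $\mathcal O\cong\mathbb Z^8$, and there are finitely many subgroups of given index. If $\mathcal O\gamma=\mathcal O\gamma'$ and $\det\gamma=\det\gamma'\neq0$, then $\gamma=v\gamma'$ with $v\in\mathcal O$ and $\det v=1$, so $v\in\Gamma_0$. Thus there are $\gamma_1,\dots,\gamma_r$ such that every such $\gamma$ has the form $v\gamma_j$ with $v\in\Gamma_0$. Then $p=\gamma c^{-1}=v\,\gamma_jc^{-1}$, and $\gamma_jc^{-1}=v^{-1}p$ lies in the compact set $SL(2,\mathbb C)\cap\bigcup_j\gamma_j\{c^{-1}:c\in C_B\}$.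
\end{proof}

\subsection{The six-dimensional example}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Apply Theorem~\ref{thm:family} with $U=\mathfrak{sl}_2(\mathbb C)$, $\rho=\mathrm{Ad}$ and the product $\operatorname{tr}(xy^*)$ on $U$. The basis $E_{12},E_{21},\sigma_3/\sqrt2$ of $U$ is unitary and consists of real matrices, so conjugating coordinates is the same as conjugating entries, and $\overline{\rho(a)}u=\bar au\bar a^{-1}$. Thus \eqref{eq:metric} is $g_X$, and $G$ acts by $(a,b)\cdot(p,u)=(ap,\bar au\bar a^{-1}+b)$.

Here $M_a=\operatorname{ad}X_a$. From $\operatorname{tr}([x,y]z^*)=\operatorname{tr}(xyz^*)-\operatorname{tr}(yxz^*)=\operatorname{tr}(y[x^*,z]^*)$ we get $(\operatorname{ad}x)^*=\operatorname{ad}(x^*)$, so each $M_a$ is Hermitian and $\sum_a[M_a,M_a^*]=0$. All three Ricci curvatures vanish by Theorem~\ref{thm:family}(1),(2). On the other hand, $[M_1,M_2^*]=\operatorname{ad}[X_1,X_2]=\operatorname{ad}(i\sigma_3)\ne0$, so $R\ne0$. By polar decomposition $SL(2,\mathbb C)$ is diffeomorphic to $S^3\times\mathbb R^3$, so $X$ is simply connected.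

For $a\in\Gamma_0$ both $a$ and $a^{-1}$ lie in $\mathcal O$, and conjugation preserves the trace, so $a\mathcal O^0a^{-1}=\mathcal O^0$. The lattice $\Lambda=\overline{\mathcal O^0}$ of entrywise conjugates therefore satisfies $\bar a\Lambda\bar a^{-1}=\Lambda$. By Lemma~\ref{lem:quotient} and Proposition~\ref{prop:cocompact}, $M=\Gamma\backslash X$ is a compact Hermitian manifold for $\Gamma=\{(a,b):a\in\Gamma_0,\ b\in\Lambda\}$. Its universal cover is $X$, so $M$ is locally homogeneous.

For $n>6$ take the product of $M$ with a flat complex torus of dimension $n-6$. Its universal cover $X\times\mathbb C^{n-6}$ is homogeneous under $G\times\mathbb C^{n-6}$, and by (c) of Section~\ref{sec:conventions} the nonzero curvature components are those of $M$.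
\end{proof}

\section{The trace of the torsion, and surfaces}\label{sec:torsion}

All positive results start from a formula that expresses the difference between $\mathrm{Ric}^{(2)}$ and $\mathrm{Ric}^{(3)}$ through the torsion. For any connection on the tangent bundle, the first Bianchi identity \cite{KN} is
\[
\mathfrak S\,R(X,Y)Z=\mathfrak S\,\big\{T(T(X,Y),Z)+(\nabla_XT)(Y,Z)\big\},
\]
with $\mathfrak S$ the cyclic sum over $X,Y,Z$. Take $X=e_i$, $Y=\bar e_j$, $Z=e_k$. On the left, $R(e_k,e_i)=0$ by type. On the right, $T$ vanishes on pairs of mixed type and maps pairs of type $(1,0)$ into $T^{1,0}M$ (because $\nabla$ preserves types and $J$ is integrable), so all three quadratic terms vanish; $\nabla T$ also vanishes on pairs of mixed type, so one derivative term survives: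
\begin{equation}\label{eq:bianchi}
R(e_i,\bar e_j)e_k-R(e_k,\bar e_j)e_i=(\nabla_{\bar e_j}T)(e_k,e_i).
\end{equation}
Define the $(1,0)$-form $\eta(y)=\sum_k\langle T(e_k,y),e_k\rangle$. Setting $j=i$ in \eqref{eq:bianchi}, pairing with $e_k$ and summing over $i,k$ gives $\sum R_{i\bar ik\bar k}-\sum R_{k\bar ii\bar k}$ on the left, that is,
\begin{equation}\label{eq:trace}
\operatorname{tr}\mathrm{Ric}^{(2)}-\operatorname{tr}\mathrm{Ric}^{(3)}=\sum_i(\nabla_{\bar e_i}\eta)(e_i).
\end{equation}

If $T=0$, the metric connection $\nabla$ is the Levi-Civita connection, so $g$ is K\"ahler. Then \eqref{eq:bianchi} says that $R_{i\bar jk\bar l}$ is symmetric in $i,k$, and $R_{i\bar jk\bar l}=\overline{R_{j\bar il\bar k}}$ gives symmetry in $j,l$; the three Ricci curvatures coincide. The Riemannian Ricci tensor $\mathrm{Rc}(X,Z)=\operatorname{tr}(Y\mapsto R(Y,X)Z)$ has $\mathrm{Rc}(e_i,e_l)=0$ by type, and $\mathrm{Rc}(e_i,\bar e_l)=\sum_kg(R(\bar e_k,e_i)\bar e_l,e_k)=\mathrm{Ric}^{(3)}_{i\bar l}$.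

\begin{lemma}\label{lem:integral}
On a compact Hermitian manifold, $\int_M\big(\operatorname{tr}\mathrm{Ric}^{(2)}-\operatorname{tr}\mathrm{Ric}^{(3)}\big)=\int_M|\eta|^2$.
\end{lemma}

\begin{proof}
For a vector field $\xi$ we have $[\xi,Y]=\nabla_\xi Y-\nabla_Y\xi-T(\xi,Y)$. The volume form is parallel, so taking its Lie derivative along $\xi$ gives $\operatorname{div}\xi=\operatorname{tr}\big(Y\mapsto\nabla_Y\xi+T(\xi,Y)\big)$. Let $\xi=\sum_i\eta(e_i)\bar e_i$, the $(0,1)$-field with $\eta=g(\cdot,\xi)$. Both terms take values in $T^{0,1}M$, so only $Y=\bar e_k$ contributes to the trace. The first term gives $\sum_kg(\nabla_{\bar e_k}\xi,e_k)=\sum_k(\nabla_{\bar e_k}\eta)(e_k)$, the second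
\[
\sum_{i,k}\eta(e_i)\,g\big(T(\bar e_i,\bar e_k),e_k\big)=\sum_{i,k}\eta(e_i)\,\overline{\langle T(e_i,e_k),e_k\rangle}=-|\eta|^2 .
\]
Integrate, using $\int_M\operatorname{div}\xi=0$ and \eqref{eq:trace}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}(1)]
If $n=1$, the only component $R_{1\bar11\bar1}$ equals $\mathrm{Ric}^{(2)}_{1\bar1}$. Let $n=2$. By Lemma~\ref{lem:integral}, which is where compactness enters, $\eta=0$. In dimension $2$ the torsion is determined by the vector $T(e_1,e_2)$, whose components are $\langle T(e_1,e_2),e_1\rangle=\eta(e_2)$ and $\langle T(e_1,e_2),e_2\rangle=-\eta(e_1)$. So $T=0$, and $g$ is K\"ahler and Ricci flat. The universal cover is a homogeneous Ricci-flat Riemannian manifold, hence flat \cite{AK}, and the Riemannian curvature is $R$.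
\end{proof}

For $n\geq3$ the form $\eta$ is only a trace of $T$, and the reduction to the K\"ahler case is not available.

\section{Left-invariant structures and the solvable case}\label{sec:solvable}

\subsection{The connection as a representation}

Let $G$ be a Lie group with a left-invariant Hermitian structure and put $\mathfrak q=\mathfrak g^{1,0}$, so that $\mathfrak g_{\mathbb C}=\mathfrak q\oplus\bar{\mathfrak q}$ as vector spaces. Elements of $\mathfrak g_{\mathbb C}$ are viewed as left-invariant vector fields. The Chern connection is left-invariant by uniqueness, so it is described by the endomorphisms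
\[
A_x:\mathfrak q\to\mathfrak q,\qquad A_xy=\nabla_xy\qquad(x,y\in\mathfrak q).
\]
Let $e_i$ be a unitary basis of $\mathfrak q$ and $A_i=A_{e_i}$. Note that $x\mapsto A_x$ is linear and $x\mapsto A_x^*$ is antilinear. Differentiating the constant $\langle y,z\rangle$ along $\bar x$ gives $\langle\nabla_{\bar x}y,z\rangle+\langle y,A_xz\rangle=0$, so $\nabla_{\bar x}=-A_x^*$ on $\mathfrak q$. The condition $T(x,\bar y)=0$ becomes $[x,\bar y]=\overline{\nabla_{\bar x}y}-\nabla_{\bar y}x$, that is,
\begin{equation}\label{eq:bracket}
[x,\bar y]=A_y^*x-\overline{A_x^*y}.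
\end{equation}
This formula gives $A$ an algebraic meaning. The subalgebra $\mathfrak q$ acts on $\mathfrak g_{\mathbb C}/\mathfrak q\cong\bar{\mathfrak q}$ by $\bar y\mapsto-\overline{A_x^*y}$, whose matrix in the basis $\bar e_i$ is $-A_x^T$. So $A$ is the dual of the representation of $\mathfrak q$ on $\mathfrak g_{\mathbb C}/\mathfrak q$. In particular, $A$ is a representation of $\mathfrak q$, and
\begin{equation}\label{eq:kernel}
A_x=0\iff[x,\mathfrak g_{\mathbb C}]\subset\mathfrak q .
\end{equation}
Inserting \eqref{eq:bracket} in $R(x,\bar y)=[\nabla_x,\nabla_{\bar y}]-\nabla_{[x,\bar y]}$ gives, on $\mathfrak q$,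
\begin{equation}\label{eq:R}
R(x,\bar y)=-[A_x,A_y^*]-A_{A_y^*x}-\big(A_{A_x^*y}\big)^* .
\end{equation}
Finally, we need the relation between $A$ and the bracket of $\mathfrak q$. By \eqref{eq:bracket}, the $\mathfrak q$-component of $[x,[y,\bar z]]$ is $[x,A_z^*y]-A^*_{A_y^*z}x$. The $\mathfrak q$-component of the Jacobi identity $[[x,y],\bar z]=[x,[y,\bar z]]-[y,[x,\bar z]]$ is therefore
\begin{equation}\label{eq:jacobi}
A_z^*[x,y]-[A_z^*x,y]-[x,A_z^*y]=A^*_{A_x^*z}\,y-A^*_{A_y^*z}\,x .
\end{equation}

\begin{example}\label{ex:family}
For the metric \eqref{eq:metric} the frame $E_a,f_\alpha$ is $G$-invariant, and by \eqref{eq:Theta} the operator $A_{E_a}$ is $0$ on the $E_b$ and $-M_a^T$ on the $f_\alpha$, while $A_{f_\alpha}=0$. The last two terms of \eqref{eq:R} vanish and the first reproduces \eqref{eq:curv}. Since $P$ is antiholomorphic, $[E_a,f_\alpha]=0$, so $\mathfrak q\cong\mathfrak s\oplus U$ is a direct sum of Lie algebras with $U$ abelian, and $A(\mathfrak q)\cong\rho_*(\mathfrak s)$.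
\end{example}

The equation of Theorem~\ref{thm:family}(2) is not special to that family.

\begin{lemma}\label{lem:moment}
If $G$ is unimodular and $\mathrm{Ric}^{(2)}=\mathrm{Ric}^{(3)}=0$, then $\sum_i[A_i,A_i^*]=0$.
\end{lemma}

\begin{proof}
Put $x_0=\sum_iA_i^*e_i$. By \eqref{eq:R},
\[
\mathrm{Ric}^{(2)}=\sum_iR(e_i,\bar e_i)=-\sum_i[A_i,A_i^*]-A_{x_0}-A_{x_0}^*,
\]
so it suffices to show $x_0=0$. Unimodularity gives $\operatorname{tr}\operatorname{ad}=0$ on $\mathfrak g$, hence on $\mathfrak g_{\mathbb C}$. For $y\in\mathfrak q$, splitting the trace into the parts on $\mathfrak q$ and on $\mathfrak g_{\mathbb C}/\mathfrak q$ gives $\operatorname{tr}\operatorname{ad}_{\mathfrak q}y-\operatorname{tr}A_y=0$. Therefore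
\[
\eta(y)=\sum_k\langle A_ky-A_ye_k-[e_k,y],e_k\rangle=\langle y,x_0\rangle-\operatorname{tr}A_y+\operatorname{tr}\operatorname{ad}_{\mathfrak q}y=\langle y,x_0\rangle .
\]
As $\eta(e_i)$ is constant, $(\nabla_{\bar e_i}\eta)(e_i)=-\eta(\nabla_{\bar e_i}e_i)=\eta(A_i^*e_i)$, and \eqref{eq:trace} gives $0=\eta(x_0)=|x_0|^2$.
\end{proof}

Unimodularity plays here the role that compactness played in Lemma~\ref{lem:integral}: it turns the right side of \eqref{eq:trace} into $|\eta|^2$.

\subsection{Solvable image}

\begin{proposition}\label{prop:solvable}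
Let $G$ be unimodular with $\mathrm{Ric}^{(2)}=\mathrm{Ric}^{(3)}=0$. If $A(\mathfrak q)$ is solvable, then $R=0$.
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:moment} and~\ref{lem:diagonal} we may choose the unitary basis $e_i$ so that all $A_x$ are diagonal. Write $A_be_a=\lambda_{ab}e_a$, so that $A_b^*e_a=\bar\lambda_{ab}e_a$. The commutator in \eqref{eq:R} vanishes, but the other two terms remain. From $A_j^*e_i=\bar\lambda_{ij}e_i$ and $A_i^*e_j=\bar\lambda_{ji}e_j$ we get
\begin{equation}\label{eq:Rdiag}
R(e_i,\bar e_j)e_k=-\big(\bar\lambda_{ij}\lambda_{ki}+\lambda_{ji}\bar\lambda_{kj}\big)e_k .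
\end{equation}
Both terms are, up to conjugating a factor, of the form $\lambda_{ja}\lambda_{bj}$. So $R=0$ follows from the claim
\begin{equation}\label{eq:claim}
\lambda_{ja}\ne0\ \Longrightarrow\ \lambda_{bj}=0\ \text{ for all } b .
\end{equation}
The case $b=a$ comes from $\mathrm{Ric}^{(3)}$. Since $R(e_i,\bar e_k)e_k$ is a multiple of $e_k$,
\[
0=\mathrm{Ric}^{(3)}_{i\bar l}=R_{i\bar ll\bar l}=-\lambda_{li}\big(\bar\lambda_{il}+\bar\lambda_{ll}\big).
\]
For $i=l$ this is $-2|\lambda_{ii}|^2=0$, so all $\lambda_{ii}$ vanish, and then $\lambda_{li}\lambda_{il}=0$ for all $i,l$. Thus $\lambda_{ja}\neq0$ implies $\lambda_{aj}=0$.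

The case $b\ne a$ comes from the Jacobi identity. Take \eqref{eq:jacobi} with $x=e_a$, $y=e_b$, $z=e_j$, and let $c$ be the $e_b$-component of $[e_a,e_b]$. The $e_b$-component of the left side is $(\bar\lambda_{bj}-\bar\lambda_{aj}-\bar\lambda_{bj})c=-\bar\lambda_{aj}c$. On the right, $A^*_{A_a^*e_j}e_b=\lambda_{ja}\bar\lambda_{bj}e_b$, and the second term is a multiple of $e_a$. Hence $-\bar\lambda_{aj}c=\lambda_{ja}\bar\lambda_{bj}$. If $\lambda_{ja}\ne0$, the left side vanishes by the first case, so $\lambda_{bj}=0$. This proves \eqref{eq:claim}.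
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}(2)]
If $\mathfrak q$ is solvable, so is its image $A(\mathfrak q)$, and Proposition~\ref{prop:solvable} applies. If $\mathfrak g$ is solvable, so are $\mathfrak g_{\mathbb C}$ and its subalgebra $\mathfrak q$. A Lie group that contains a lattice is unimodular, which gives the statement on compact quotients.
\end{proof}

The hypothesis $\mathrm{Ric}^{(2)}=0$ cannot be dropped from this statement, as the compact quotient in Section~\ref{sec:model} shows, and solvability cannot be dropped by Theorem~\ref{thm:main}.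

\section{Unimodular groups of complex dimension at most four}\label{sec:low}

We prove Theorem~\ref{thm:positive}(3). In view of Proposition~\ref{prop:solvable} the task is algebraic: to show that for $n\le4$ the image $A(\mathfrak q)$ is solvable even when $\mathfrak q$ is not. We use the following textbook facts on complex Lie algebras. Every Lie algebra is the semidirect sum of its radical $\mathfrak r$ and a semisimple \emph{Levi subalgebra} (Levi), and any two Levi subalgebras are related by an automorphism $e^{\operatorname{ad}v}$ with $v$ in the nilradical, in particular $v\in\mathfrak r$ (Malcev). Finite-dimensional modules of a semisimple Lie algebra are completely reducible (Weyl), and the one-dimensional ones are trivial. The algebra $\mathfrak{sl}_2$ has exactly one irreducible module in each dimension, the adjoint module in dimension $3$, and its automorphisms are the maps $\mathrm{Ad}(h)$, $h\in GL_2(\mathbb C)$. The nonzero semisimple Lie algebras of dimension at most $8$ are $\mathfrak{sl}_2$, $\mathfrak{sl}_2\oplus\mathfrak{sl}_2$ and $\mathfrak{sl}_3$.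

\subsection{An obstruction to conjugacy}

In the configurations that must be excluded, $\mathfrak q$ and $\bar{\mathfrak q}$ turn out to be conjugate inside $\mathfrak g_{\mathbb C}$. Let $\operatorname{Int}(\mathfrak g_{\mathbb C})$ be the group generated by the automorphisms $e^{\operatorname{ad}x}$, $x\in\mathfrak g_{\mathbb C}$; it is a connected complex Lie group with Lie algebra $\operatorname{ad}\mathfrak g_{\mathbb C}$. A Lie algebra is called unimodular if $\operatorname{tr}\operatorname{ad}=0$.

\begin{lemma}\label{lem:conjugate}
If $\mathfrak g$ and $\mathfrak q\neq0$ are unimodular, then $\phi(\mathfrak q)\ne\bar{\mathfrak q}$ for all $\phi\in\operatorname{Int}(\mathfrak g_{\mathbb C})$.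
\end{lemma}

\begin{proof}
We measure the transversality of $\phi(\mathfrak q)$ to $\mathfrak q$. Let $\delta(\phi)$ be the determinant, in fixed bases, of the map $\mathfrak q\to\mathfrak g_{\mathbb C}/\mathfrak q$, $y\mapsto\phi(y)+\mathfrak q$, between spaces of dimension $n$. The function $\delta$ is holomorphic and $\delta(\mathrm{id})=0$. For $y\in\mathfrak q$ the automorphism $e^{\operatorname{ad}y}$ preserves $\mathfrak q$ and has determinant $1$ on $\mathfrak q$ and on $\mathfrak g_{\mathbb C}$, hence also on $\mathfrak g_{\mathbb C}/\mathfrak q$. So $\delta(e^{\operatorname{ad}y_1}\phi\,e^{\operatorname{ad}y_2})=\delta(\phi)$ for $y_1,y_2\in\mathfrak q$.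

Suppose $\phi_0(\mathfrak q)=\bar{\mathfrak q}$. Then $\delta(\phi_0)\ne0$. The map
\[
(y_1,y_2)\longmapsto e^{\operatorname{ad}y_1}\phi_0\,e^{\operatorname{ad}y_2}=e^{\operatorname{ad}y_1}e^{\operatorname{ad}\phi_0(y_2)}\phi_0
\]
has at $(0,0)$, after right translation by $\phi_0^{-1}$, a differential with image $\operatorname{ad}(\mathfrak q+\bar{\mathfrak q})=\operatorname{ad}\mathfrak g_{\mathbb C}$. Its image therefore contains a neighborhood of $\phi_0$, on which $\delta$ is constant. By the identity theorem $\delta$ is constant on $\operatorname{Int}(\mathfrak g_{\mathbb C})$, contradicting $\delta(\mathrm{id})=0\ne\delta(\phi_0)$.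
\end{proof}

\begin{remark}
Unimodularity of $\mathfrak q$ is needed. For $\mathfrak g=\mathfrak u(2)$, $\mathfrak g_{\mathbb C}=\mathfrak{gl}_2(\mathbb C)$ with conjugation $x\mapsto-x^*$, let $\mathfrak q$ be spanned by $E_{12}$ and $\sigma_3+i1$. Then $\bar{\mathfrak q}$ is spanned by $E_{21}$ and $-\sigma_3+i1$; it is complementary to $\mathfrak q$ and equals $\mathrm{Ad}(\sigma_1)\mathfrak q$, where $\mathrm{Ad}(\sigma_1)=e^{\operatorname{ad}(i\pi\sigma_1/2)}$.
\end{remark}

\subsection{The three possible Levi factors}

Let $n\le4$. If $\mathfrak q$ is solvable, Theorem~\ref{thm:positive}(2) applies. Otherwise a Levi subalgebra $\mathfrak s$ of $\mathfrak q$ is isomorphic to $\mathfrak{sl}_2$, the radical $\mathfrak c$ of $\mathfrak q$ has dimension $n-3\in\{0,1\}$, and $\mathfrak s$ acts trivially on $\mathfrak c$. So $\mathfrak q=\mathfrak s\oplus\mathfrak c$ with $\mathfrak c$ central, and $\mathfrak q$ is unimodular. The following proposition finishes the proof: it gives $A(\mathfrak s)=0$ by \eqref{eq:kernel}, so $A(\mathfrak q)=A(\mathfrak c)$ is abelian and $R=0$ by Proposition~\ref{prop:solvable}.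

\begin{proposition}\label{prop:ideal}
Let $\mathfrak g$ be unimodular and $\mathfrak q=\mathfrak s\oplus\mathfrak c$ with $\mathfrak s\cong\mathfrak{sl}_2(\mathbb C)$ and $\mathfrak c$ central in $\mathfrak q$ of dimension at most $1$. Then $\mathfrak s$ is an ideal of $\mathfrak g_{\mathbb C}$.
\end{proposition}

\begin{proof}
Let $\tau$ be the conjugation $x\mapsto\bar x$ of $\mathfrak g_{\mathbb C}$, an antilinear automorphism. The radical $\mathfrak r$ of $\mathfrak g_{\mathbb C}$ is $\tau$-stable, so $\tau$ descends to $\ell=\mathfrak g_{\mathbb C}/\mathfrak r$; let $\pi$ be the projection onto $\ell$. The solvable ideal $\mathfrak s\cap\mathfrak r$ of $\mathfrak s$ is $0$, so $3\le\dim\ell\le2n\le8$. We treat the three possibilities for $\ell$.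

\emph{Case $\ell\cong\mathfrak{sl}_2$ does not occur.} Here $\mathfrak s$ and $\bar{\mathfrak s}$ are Levi subalgebras, so $\bar{\mathfrak s}=e^{\operatorname{ad}v}\mathfrak s$ with $v\in\mathfrak r$. For $n=3$ this contradicts Lemma~\ref{lem:conjugate}. Let $n=4$, so $\dim\mathfrak r=5$; we show that $e^{\operatorname{ad}v}$ also carries $\mathfrak c$ to $\bar{\mathfrak c}$. The kernel $\mathfrak q\cap\mathfrak r$ of $\pi|_{\mathfrak q}$ is a one-dimensional ideal of $\mathfrak q$, so it is the radical $\mathfrak c$. Hence $\mathfrak c\subset\mathfrak r^{\mathfrak s}$, the centralizer of $\mathfrak s$ in $\mathfrak r$, and, applying $\tau$, $\bar{\mathfrak c}\subset\mathfrak r$ centralizes $\bar{\mathfrak s}$. Decompose the $\mathfrak s$-module $\mathfrak r$ as $\mathfrak r^{\mathfrak s}\oplus E$, where $E$ is the sum of the nontrivial irreducible summands, so $\dim E\le4$, and write $v=v_0+v_1$ accordingly. If $x\in\mathfrak s$ and $[x,v_1]=0$, then $[x,v]=0$, so $x=e^{\operatorname{ad}v}x\in\mathfrak s\cap\bar{\mathfrak s}=0$. Thus $x\mapsto[x,v_1]$ is an injection $\mathfrak s\to E$, and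 $\dim E\geq3$. If $\dim E=3$, then $E$, being a sum of irreducibles of dimension at least $2$, is the adjoint module; there every vector is annihilated by a nonzero element of $\mathfrak s$ (a nonzero vector by itself), contradicting injectivity. So $\dim E=4$ and $\mathfrak r^{\mathfrak s}=\mathfrak c$. The line $e^{-\operatorname{ad}v}\bar{\mathfrak c}$ lies in $\mathfrak r$ and centralizes $e^{-\operatorname{ad}v}\bar{\mathfrak s}=\mathfrak s$, so it equals $\mathfrak c$. Hence $\bar{\mathfrak q}=e^{\operatorname{ad}v}\mathfrak q$, contradicting Lemma~\ref{lem:conjugate}.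

\emph{Case $\ell\cong\mathfrak{sl}_3$ does not occur.} Here $n=4$, $\mathfrak r=0$ and $\mathfrak g_{\mathbb C}=\mathfrak{sl}_3$. If $\mathbb C^3$ were irreducible under $\mathfrak s$, Schur's lemma would make the centralizer of $\mathfrak s$ in $\mathfrak{sl}_3$ zero, but it contains $\mathfrak c\ne0$. So $\mathbb C^3=W\oplus L$ with $W$ irreducible of dimension $2$ and $L$ trivial of dimension $1$. Then $\mathfrak s=\mathfrak{sl}(W)$, its centralizer consists of the trace-free maps that are scalar on $W$ and on $L$, and this line is $\mathfrak c$. Thus $\mathfrak q=\mathfrak{sl}_3\cap(\mathfrak{gl}(W)\oplus\mathfrak{gl}(L))$. The argument uses only the isomorphism type of the subalgebra, so $\bar{\mathfrak q}=\bar{\mathfrak s}\oplus\bar{\mathfrak c}$ has the same form for a decomposition $W'\oplus L'$. Some element of $SL_3(\mathbb C)$ maps $W,L$ to $W',L'$, and $\mathrm{Ad}(SL_3(\mathbb C))=\operatorname{Int}(\mathfrak{sl}_3)$. This contradicts Lemma~\ref{lem:conjugate}.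

\emph{Case $\ell=\ell_1\oplus\ell_2$ with $\ell_1\cong\ell_2\cong\mathfrak{sl}_2$.} Here $\dim\mathfrak r=2n-6\in\{0,2\}$, and $\tau$ permutes the simple ideals $\ell_1,\ell_2$. Each projection $\mathfrak s\to\ell_j$ is zero or an isomorphism, so $\pi(\mathfrak s)$ is $\ell_1$, $\ell_2$, or the graph of an isomorphism $\ell_1\to\ell_2$.

Suppose $\pi(\mathfrak s)$ is the graph of $\varphi$. Then $\pi(\bar{\mathfrak s})=\tau\pi(\mathfrak s)$ is neither $\ell_1$ nor $\ell_2$, so it is the graph of some $\psi$. An element of $\ell$ that centralizes a graph has components in the centers of $\ell_1$ and $\ell_2$, so it is $0$; hence $\pi(\mathfrak c)=\pi(\bar{\mathfrak c})=0$ and $\ell=\pi(\mathfrak s)+\pi(\bar{\mathfrak s})$. By dimension the two graphs meet only in $0$, which means that $\psi^{-1}\varphi=\mathrm{Ad}(h)$ has no nonzero fixed vector. But $\mathrm{Ad}(h)$ fixes $h-\frac12\operatorname{tr}(h)1$, which is nonzero unless $h$ is scalar, and then $\mathrm{Ad}(h)$ is the identity. So $\pi(\mathfrak s)$ is not a graph, and we may assume $\pi(\mathfrak s)=\ell_1$.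

If $\tau\ell_1=\ell_1$, then $\ell=\pi(\mathfrak q)+\pi(\bar{\mathfrak q})\subset\ell_1+\pi(\mathfrak c)+\pi(\bar{\mathfrak c})$ has dimension at most $5$, which is false. So $\tau$ exchanges $\ell_1$ and $\ell_2$. Let $\mathfrak m=\mathfrak m_1\oplus\mathfrak m_2$ be a Levi subalgebra of $\mathfrak g_{\mathbb C}$ with $\pi(\mathfrak m_j)=\ell_j$. We claim that $\mathfrak m$ acts trivially on $\mathfrak r$. Otherwise $\dim\mathfrak r=2$ and $\mathfrak r$ is irreducible, since a sum of two one-dimensional modules is trivial. The action maps $\mathfrak m$ to $\mathfrak{sl}(\mathfrak r)$, of dimension $3$, so its kernel is one of the ideals, say $\mathfrak m_k$, and the other acts faithfully. The submodule $[\mathfrak r,\mathfrak r]$ has dimension at most $1$, so it is $0$. The centralizer of $\mathfrak r$ in $\mathfrak g_{\mathbb C}$ is then $\mathfrak r\oplus\mathfrak m_k$. It is $\tau$-stable because $\mathfrak r$ is, so its image $\ell_k$ is $\tau$-stable, a contradiction.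

Hence $\mathfrak g_{\mathbb C}=\mathfrak m_1\oplus\mathfrak m_2\oplus\mathfrak r$ is a direct sum of ideals. The projection $\mathfrak s\to\mathfrak r$ is a homomorphism from a simple to a solvable Lie algebra, so it is zero and $\mathfrak s\subset\mathfrak m$. As $\pi$ is injective on $\mathfrak m$ and $\pi(\mathfrak s)=\ell_1$, we get $\mathfrak s=\mathfrak m_1$, an ideal of $\mathfrak g_{\mathbb C}$.
\end{proof}

\begin{remark}
The last case shows where the bound $n\le4$ enters. For the group of Theorem~\ref{thm:positive}(4), Example~\ref{ex:family} and \eqref{eq:bracket} give $\ell\cong\mathfrak s\oplus\bar{\mathfrak s}$ and an abelian radical spanned by the $f_\alpha$ and $\bar f_\alpha$, of dimension $4$. The algebra $\mathfrak s$ acts nontrivially on the span of the $\bar f_\alpha$, and $\bar{\mathfrak s}$ on the span of the $f_\alpha$. The symmetry $\tau$ forces both simple factors to act if one does, and a radical of dimension $2$ has no room for this.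
\end{remark}

\begin{thebibliography}{9}

\bibitem{AK} Alekseevskii and Kimel'fel'd, Funct. Anal. Appl. 9 (1975), 97--102.

\bibitem{Artin} M. Artin, J. Algebra 11 (1969), 532--563.

\bibitem{KN} Kobayashi and Nomizu, Vol.~I, Theorem III.5.3.

\bibitem{NZ} Lei Ni and Fangyang Zheng, \emph{A classification of locally Chern homogeneous Hermitian manifolds}, arXiv:2301.00579 (2023).

\end{thebibliography}
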